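\title{A radical algebra of compact operators whose multiplication algebra is not radical}

\begin{abstract}
For a Banach algebra $A$ let $\mathrm{Mul}(A)$ be the norm closure of the algebra of operators on $A$ generated by the left and right multiplications. Shulman and Turovskii asked whether $\mathrm{Mul}(A)$ is radical when $A$ is a radical bicompact Banach algebra, or a radical closed algebra of compact operators. We answer both questions in the negative: on $\ell^p$ ($1\le p<\infty$) and on $c_0$ there is a closed algebra $A$ of compact quasinilpotent operators such that $\mathrm{Mul}(A)$ contains an operator of positive spectral radius. The algebra is a weighted semigroup algebra extended by a module. We also identify the parts of $\mathrm{Mul}(A)$ that are always radical.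
\end{abstract}

\section{The problem and the results}

All spaces and algebras are complex. An element $a$ of a Banach algebra is \emph{quasinilpotent} if its spectral radius $r(a)=\lim_n\|a^n\|^{1/n}$ is $0$. The formula shows that $r(a)$ does not change if we pass to a closed subalgebra containing $a$ or to an equivalent norm. A Banach algebra is \emph{radical} if it coincides with its Jacobson radical; this happens exactly when all its elements are quasinilpotent.

Let $A$ be a Banach algebra and $\mathcal B(A)$ the algebra of bounded operators on $A$. For $a\in A$ put $L_ax=ax$ and $R_ax=xa$, and let $L_A=\{L_a:a\in A\}$, $R_A=\{R_a:a\in A\}$. The algebra $\mathcal{E}\!\ell(A)$ of \emph{elementary operators} is the subalgebra of $\mathcal B(A)$ generated by $L_A$ and $R_A$. It consists of the operators $x\mapsto cx+xd+\sum_{k=1}^n a_kxb_k$, that is,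
\begin{equation}\label{eq:three}
\mathcal{E}\!\ell(A)=L_A+R_A+\operatorname{span}\{L_aR_b:a,b\in A\}.
\end{equation}
Its norm closure in $\mathcal B(A)$ is the algebra $\mathrm{Mul}(A)$ of \emph{generalized multiplication operators}. The algebra $A$ is \emph{bicompact} if every operator $L_aR_b$ is compact on $A$; every closed algebra of compact operators on a Banach space has this property (Lemma~\ref{lem:vala}). The following result is known.

\begin{itemize}
\item[(Q)] If $A$ is a radical bicompact Banach algebra, then every operator in $\mathcal{E}\!\ell(A)$ is quasinilpotent.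
\end{itemize}

Does (Q) survive the passage to the closure? Shulman and Turovskii \cite{ST} write that ``it is an open problem if $\mathrm{Mul}(A)$ is radical even for bicompact $A$ (and even for the case that $A$ is a radical closed algebra of compact operators).'' So there are two questions: is $\mathrm{Mul}(A)$ radical for every radical bicompact $A$, and is it radical for every radical norm-closed subalgebra $A$ of the algebra $\mathcal K(X)$ of compact operators on a Banach space $X$?

The simplest cases suggest a positive answer. If $A$ is finite-dimensional, then $\mathcal{E}\!\ell(A)$ is closed and (Q) is all one needs. In general each of the three summands in \eqref{eq:three} has a radical closure.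

\begin{theorem}\label{thm:positive}
Let $A$ be a radical Banach algebra.
\begin{enumerate}
\item[(a)] The closures of $L_A$ and of $R_A$ in $\mathcal B(A)$ are radical.
\item[(b)] If $A$ is bicompact and all $L_a$ and all $R_a$ are compact, then $\mathrm{Mul}(A)$ is radical.
\item[(c)] Let $A$ be bicompact and let $I$ be the closed span of the operators $L_aR_b$. Then $I\subset\mathrm{Rad}(\mathrm{Mul}(A))$, and $\mathrm{Mul}(A)$ is radical if and only if the closures of the images of $L_A$ and of $R_A$ in $\mathrm{Mul}(A)/I$ are both radical.
\end{enumerate}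
\end{theorem}

For commutative $A$ we have $\mathcal{E}\!\ell(A)=L_A$, so (a) gives a positive answer. But the closure of a sum can be larger than the sum of the closures: operators $R_a$ of large norm may be brought back to small norm by subtracting operators $L_bR_c$. Our example exploits exactly this.

\begin{theorem}\label{thm:main}
Let $X=\ell^p$ $(1\le p<\infty)$ or $X=c_0$. There are a norm-closed subalgebra $A\subset\mathcal K(X)$ consisting of quasinilpotent operators and an operator $T\in\mathrm{Mul}(A)$ with $r(T)>0$. Thus $A$ is radical and bicompact, and $\mathrm{Mul}(A)$ is not radical.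
\end{theorem}

Both questions therefore have a negative answer, already on Hilbert space.

\begin{theorem}\label{thm:refine}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:main} one can arrange that every $L_a$ $(a\in A)$ is compact on $A$.
\item[(b)] One can arrange that $\sigma(T)$ is the closed disc $\{|\lambda|\le r(T)\}$.
\item[(c)] For every $\eta>0$ there are such an algebra $A\subset\mathcal K(\ell^1)$ and $T\in\mathrm{Mul}(A)$ with $\|T\|=1$ and $r(T)>1-\eta$.
\end{enumerate}
\end{theorem}

We prove Theorem~\ref{thm:positive} first, because it shows what a counterexample has to avoid. The result (Q) is used only in parts (b) and (c) of that theorem; the proofs of Theorems~\ref{thm:main} and~\ref{thm:refine} are self-contained.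

\section{Radicals and limits of quasinilpotent operators}

We use two properties of the Jacobson radical $\mathrm{Rad}(B)$ of a Banach algebra $B$.

\begin{itemize}
\item[(R1)] $\mathrm{Rad}(B)$ is a closed two-sided ideal, its elements are quasinilpotent, and it contains every left ideal of $B$ all of whose elements are quasinilpotent.
\item[(R2)] If $I\subset\mathrm{Rad}(B)$ is a closed two-sided ideal, then $r(b+I)=r(b)$ for $b\in B$. In particular $B$ is radical if and only if $B/I$ is.
\end{itemize}

Property (R1) is a textbook fact. For (R2), adjoin a unit to $B$. If $\lambda-b$ is invertible modulo $I$, then $(\lambda-b)s=1+j$ and $s(\lambda-b)=1+j'$ for some $s$ and some $j,j'\in I$. The elements $j,j'$ are quasinilpotent, so $1+j$ and $1+j'$ are invertible, and so is $\lambda-b$. Hence $b$ and $b+I$ have the same spectrum.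

A limit of quasinilpotent operators need not be quasinilpotent (Section~\ref{sec:model}), but its spectrum cannot have a piece detached from $0$.

\begin{lemma}\label{lem:limit}
Let $T_j\to T$ in norm in $\mathcal B(Y)$, where $Y\ne0$ is a Banach space and all $T_j$ are quasinilpotent. Then $\sigma(T)$ is connected and contains $0$. If $T$ is compact, then $T$ is quasinilpotent.
\end{lemma}

\begin{proof}
We show that no nonempty relatively clopen subset $F$ of $\sigma(T)$ avoids $0$. Suppose that $F$ does. The compact sets $F$ and $(\sigma(T)\setminus F)\cup\{0\}$ are disjoint, so there is a contour $\gamma$ that winds once around each point of the first set and zero times around each point of the second. The Riesz projection $P=\frac1{2\pi i}\int_\gamma(\lambda-T)^{-1}\,d\lambda$ is nonzero, since the restriction of $T$ to its range has spectrum $F$. The resolvent of $T_j$ is holomorphic off $0$, so $P_j=\frac1{2\pi i}\int_\gamma(\lambda-T_j)^{-1}\,d\lambda=0$. If $\|(\lambda-T)^{-1}\|\le s$ on $\gamma$ and $\|T_j-T\|\le1/(2s)$, the Neumann series gives $\|(\lambda-T_j)^{-1}-(\lambda-T)^{-1}\|\le2s^2\|T_j-T\|$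 on $\gamma$. So $P_j\to P$, a contradiction.

The choice $F=\sigma(T)$ gives $0\in\sigma(T)$. If $\sigma(T)$ were disconnected, one of two complementary clopen parts would avoid $0$. If $T$ is compact, every nonzero $\lambda\in\sigma(T)$ is isolated, so that $\{\lambda\}$ is clopen; hence there is no such $\lambda$.
\end{proof}

The next lemma, due to Vala, shows that the second question is a special case of the first.

\begin{lemma}\label{lem:vala}
If $a,b\in\mathcal K(X)$, then $x\mapsto axb$ is a compact operator on $\mathcal B(X)$. Hence every closed subalgebra of $\mathcal K(X)$ is bicompact.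
\end{lemma}

\begin{proof}
Let $\Omega$ be the closure of the image of the unit ball of $X$ under $b$; it is compact. The maps $ax|_\Omega:\Omega\to X$ with $\|x\|\le1$ are Lipschitz with constant $\|a\|$, and their values at $y\in\Omega$ lie in the relatively compact set $\{az:\|z\|\le\|y\|\}$. By the Arzel\`a--Ascoli theorem they form a relatively compact subset of $C(\Omega,X)$. Since $\|axb-ax'b\|=\sup_{y\in\Omega}\|axy-ax'y\|$, the set $\{axb:\|x\|\le1\}$ is isometric to that subset, so it is totally bounded. If $A\subset\mathcal K(X)$ is a closed subalgebra and $a,b\in A$, then $L_aR_b$ is the restriction of this operator to the closed invariant subspace $A$.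
\end{proof}

\section{The parts of $\mathrm{Mul}(A)$ that are always radical}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(a) The point is that $L_A$ is a left ideal of its closure $B$. Let $\Phi=\lim L_{c_n}\in B$ and $x\in A$. Then $c_nx\to\Phi x$ in $A$, so $\Phi L_x=\lim L_{c_nx}=L_{\Phi x}$. The elements of $L_A$ are quasinilpotent because $\|L_x^n\|=\|L_{x^n}\|\le\|x^n\|$. By (R1), $L_A\subset\mathrm{Rad}(B)$, and $\mathrm{Rad}(B)$ is closed, so $\mathrm{Rad}(B)=B$. If $\Phi=\lim R_{c_n}$, then $xc_n\to\Phi x$ and $\Phi R_x=\lim R_{xc_n}=R_{\Phi x}$, so $R_A$ is also a left ideal of its closure, and the argument repeats.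

(b) All operators in $\mathcal{E}\!\ell(A)$ are compact by assumption and quasinilpotent by (Q). So every operator in $\mathrm{Mul}(A)$ is a compact limit of quasinilpotent operators, and Lemma~\ref{lem:limit} applies.

(c) Left and right multiplications commute, and
\[
L_c\,L_aR_b=L_{ca}R_b,\quad L_aR_b\,L_c=L_{ac}R_b,\quad R_d\,L_aR_b=L_aR_{bd},\quad L_aR_b\,R_d=L_aR_{db}.
\]
So the span of the $L_aR_b$ is an ideal of $\mathcal{E}\!\ell(A)$, and $I$ is a closed ideal of $\mathrm{Mul}(A)$. Its elements are compact, by bicompactness, and are limits of elementary operators, which are quasinilpotent by (Q). By Lemma~\ref{lem:limit} and (R1), $I\subset\mathrm{Rad}(\mathrm{Mul}(A))$. By (R2), $\mathrm{Mul}(A)$ is radical if and only if $\mathcal Q=\mathrm{Mul}(A)/I$ is.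

Let $P_0,Q_0$ be the images of $L_A,R_A$ in $\mathcal Q$, and $P,Q$ their closures. The sets $P_0,Q_0$ are subalgebras, $P_0Q_0=Q_0P_0=0$, and $P_0+Q_0$ is dense in $\mathcal Q$ by \eqref{eq:three}. So multiplication on either side by elements of $P_0+Q_0$ maps $P_0$ into $P_0$ and $Q_0$ into $Q_0$, and by continuity $P$ and $Q$ are ideals of $\mathcal Q$. If they are radical, they lie in the closed ideal $\mathrm{Rad}(\mathcal Q)$ by (R1), and $\mathcal Q=\overline{P_0+Q_0}$ is radical. Conversely, closed subalgebras of a radical Banach algebra are radical.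
\end{proof}

Thus a counterexample needs noncompact one-sided multiplications, and a series of them that diverges in $\mathcal B(A)$ but converges modulo $I$.

\section{A model and the plan of the construction}\label{sec:model}

Fix an integer $q\ge2$ and a number $0<\delta<1$. For $k\ge1$ let $\rho(k)=1+v$, where $q^v$ is the largest power of $q$ dividing $k$. For $q=2$ the sequence $\rho(1),\rho(2),\dots$ begins $1,2,1,3,1,2,1,4$. We have $\rho(q^{i-1})=i$, and $\rho(k)>n$ if and only if $q^n\mid k$. Large values of $\rho$ occur regularly, yet they are rare: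
\begin{itemize}
\item[($\rho$1)] a run of consecutive positive integers on which $\rho\le n$ has at most $q^n-1$ members;
\item[($\rho$2)] $\sum_{k=1}^n(\rho(k)-1)=\sum_{j\ge1}\lfloor n/q^j\rfloor\le n/(q-1)$.
\end{itemize}

\begin{example}\label{ex:shift}
On $\ell^p$ with basis $e_0,e_1,\dots$ let $V_ie_{k-1}=e_k$ if $\rho(k)=i$ and $V_ie_{k-1}=0$ otherwise. Then $\|V_i\|=1$. If $V_{i_N}\cdots V_{i_1}e_k\ne0$, then $\rho(k+s)=i_s$ for $1\le s\le N$. By ($\rho$1), every product of $q^n$ factors from $V_1,\dots,V_n$ is $0$, so the algebra generated by the $V_i$ consists of nilpotent operators. Its closure contains the weighted shift $V=\sum_i\delta^{i-1}V_i$, for which $Ve_{k-1}=\delta^{\rho(k)-1}e_k$. By ($\rho$2), $\|V^ne_0\|\ge\delta^{n/(q-1)}$, so $r(V)\ge\delta^{1/(q-1)}>0$. For $q=2$, for instance, $V_1^2=0$, $(V_1+\delta V_2)^4=0$ and $V^8e_0=\delta^7e_8$.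
\end{example}

We want elementary operators $\Theta_i$ of norm at most $1$ on a radical algebra that multiply like the $V_i$. The first attempt is $\Theta_i=R_{\xi_i}$, with elements $\xi_i$ whose products follow the sequence $\rho$. Theorem~\ref{thm:positive}(a) rules this out: if $\sum_i\delta^{i-1}R_{\xi_i}$ converges, the sum is quasinilpotent.

The remedy is to separate the place where the shift acts from the place where the norms are large. Let $C$ be an algebra, $M$ a right $C$-module, and $A=C\oplus M$ with the product
\[
(c,m)(c',m')=(cc',mc').
\]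
Right multiplication by $\xi=(x,0)$ acts on both summands, while left multiplications annihilate $M$. For $\alpha=(a,0)$ and $\beta=(b,0)$,
\[
(R_\xi-L_\beta R_\alpha)(c,m)=(cx-bca,\ mx).
\]
The correction leaves the action on $M$ untouched. If $x=ba$, the action on $C$ is $c\mapsto(cb-bc)a$, which vanishes whenever $c$ commutes with $b$.

So we take generators $a_i,b_i$ and $x_i=b_ia_i$. On $M$ the $x_i$ act as contractions and imitate the $V_i$. On $C$ we place a weight under which multiplication by $a_i,b_i$ expands only those monomials that involve indices $<i$ alone, and we let $b_i$ commute with all such monomials. The commutation has a price: the letters $b_i$ can move, new nonzero products appear, and the nilpotency seen in Example~\ref{ex:shift} has to be proved again. This is the subject of the next section.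

\section{The semigroup}

Let $\mathbb F$ be the free monoid on letters $a_i,b_i$ ($i\ge1$); the \emph{index} of $a_i$ and of $b_i$ is $i$. We need a quotient of $\mathbb F$ in which $b_i$ commutes with letters of smaller index and in which cancellation holds, since cancellation is what controls norms on $\ell^p$. Both properties are immediate if the quotient is defined through erasing maps. Let $\pi_0:\mathbb F\to\mathbb F$ be the homomorphism that erases all letters $b_l$. For $j\ge1$ let $\pi_j$ be the homomorphism that erases all $b_l$ with $l\ne j$ and all $a_l$ with $l<j$. Put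
\[
u\sim v\iff\pi_j(u)=\pi_j(v)\text{ for all }j\ge0,\qquad\mathbb G=\mathbb F/{\sim}.
\]
The relation $\sim$ is a congruence, and $(\pi_j)_{j\ge0}$ embeds $\mathbb G$ in a product of free monoids, so $\mathbb G$ is cancellative on both sides. The map $\pi_0$ records the order of the letters $a$, and $\pi_j$ records the position of each $b_j$ among the $a_l$ with $l\ge j$.

The number of occurrences of $a_l$ can be read from $\pi_0$ and that of $b_l$ from $\pi_l$. Hence the following are well defined on $\mathbb G$: the \emph{length}; the \emph{height} $h(u)$, the largest index of a letter of $u$; and the \emph{degree} $d(u)$, the sum of the indices of the letters of $u$. For the empty word $e$ all three are $0$. Length and degree are additive, and $h(uv)=\max(h(u),h(v))$. We denote a word and its class by the same symbol.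

\begin{lemma}\label{lem:commute}
If $h(w)<i$, then $wb_i=b_iw$ in $\mathbb G$.
\end{lemma}

\begin{proof}
For $j\ne i$ the map $\pi_j$ erases $b_i$, and $\pi_i$ erases every letter of $w$.
\end{proof}

Put $x_i=b_ia_i$ and $W_m=x_{\rho(1)}x_{\rho(2)}\cdots x_{\rho(m)}$. These are the products that must stay nonzero, and we kill everything that they do not force to survive. Let $S^1\subset\mathbb G$ be the set of factors of the $W_m$: $u\in S^1$ if $pus\sim W_m$ for some $p,s\in\mathbb F$ and $m\ge1$. Let $S=S^1\setminus\{e\}$. Since $\rho$ takes every value $i\ge1$, we have $a_i,b_i,x_i\in S$. A factor of an element of $S^1$ lies in $S^1$, so $\mathbb G\setminus S^1$ is an ideal of $\mathbb G$. Collapsing it to a point makes $S^1\cup\{0\}$ a semigroup with zero: $uv$ is the product in $\mathbb G$ if this lies in $S^1$, and $0$ otherwise. Cancellation persists for nonzero products: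
\begin{equation}\label{eq:cancel}
uvu'=uv'u'\ne0\ \Longrightarrow\ v=v'\qquad(u,u',v,v'\in S^1).
\end{equation}

For $q=2$ we have $W_2=b_1a_1b_2a_2\sim b_2b_1a_1a_2$, so $a_1a_2\in S$, although $a_1a_2$ is not a subword of any $W_m$. On the other hand, $\pi_1(W_m)$ is an initial part of $b_1a_1\,a_2\,b_1a_1\,a_3\,b_1a_1\,a_2\cdots$, and an element of $S$ of height $1$ is a subword of it, so the only such elements are $a_1$, $b_1$ and $b_1a_1$. The letters of index $\ge2$ act as walls. The same happens at every height.

\begin{lemma}\label{lem:length}
Let $\Lambda_n=(n+1)(q^n-1)$ and $D_n=n\Lambda_n$. If $u\in S^1$ and $h(u)\le n$, then $u$ has length at most $\Lambda_n$ and $d(u)\le D_n$. Consequently there are finitely many $u\in S^1$ with $h(u)\le n$, and a product of more than $\Lambda_n$ elements of $S$ of height at most $n$ is $0$.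
\end{lemma}

\begin{proof}
Let $pus\sim W_m$. For every $j$ we have $\pi_j(p)\pi_j(u)\pi_j(s)=\pi_j(W_m)$, so $\pi_j(u)$ is a contiguous subword of $\pi_j(W_m)$.

\emph{Letters $a$.} The word $\pi_0(u)$ is a contiguous subword of $a_{\rho(1)}\cdots a_{\rho(m)}$ with all indices at most $n$. By ($\rho$1) it has at most $q^n-1$ letters.

\emph{Letters $b_j$, $1\le j\le n$.} In $\pi_j(W_m)$ the integer $k$ contributes $b_ja_j$ if $\rho(k)=j$, the letter $a_{\rho(k)}$ if $\rho(k)>j$, and nothing if $\rho(k)<j$. Each multiple $k$ of $q^n$ contributes a letter $a_{\rho(k)}$ of index $>n$, which does not occur in $\pi_j(u)$. So all letters of $\pi_j(u)$ come from integers strictly between two consecutive multiples of $q^n$. There are $q^n-1$ such integers, and each gives at most one $b_j$.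

Adding up, $u$ has at most $(q^n-1)+n(q^n-1)=\Lambda_n$ letters, each of index at most $n$. The consequences follow because only $2n$ letters are available and length is additive.
\end{proof}

The second step uses that $\pi_j$ keeps the letters $a_l$ with $l\ge j$. If $b_1$ were allowed to commute with all letters, every power $b_1^k$ would be a factor of some $W_m$, and the lemma would fail.

We also need a count. Let $N_d$ be the number of words of degree $d$ in $\mathbb F$. Sorting words by their first letter gives $N_d=2\sum_{i=1}^dN_{d-i}$ for $d\ge1$, with $N_0=1$. So $N_1=2$ and $N_{d+1}=2N_d+N_d$ for $d\ge1$, whence $N_d=2\cdot3^{d-1}\le3^d$. Therefore $S^1$ has finitely many elements of each degree, and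
\begin{equation}\label{eq:kappa}
\sum_{v\in S^1}e^{-2d(v)}\le\kappa:=\sum_{d\ge0}(3e^{-2})^d<2 .
\end{equation}

\section{The weight}

The weight has two opposite tasks. It must be large, so that $C$ acts on an unweighted space $M$ and the operators into $M$ are compact. It must also decrease quickly when an element is multiplied by letters that do not raise its height. A factor $e^{-d(u)^2}$ provides the decrease, and Lemma~\ref{lem:length} allows us to compensate for it by a factor that depends on the height alone. Put
\[
g_n=e^{D_n^2+2D_n}\quad(n\ge0),\qquad\omega(u)=g_{h(u)}\,e^{-d(u)^2}\quad(u\in S^1).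
\]
The sequence $g_n$ increases, $g_0=1$, and $\omega(e)=1$.

\begin{lemma}\label{lem:weight}
\begin{enumerate}
\item[(W0)] $\omega(u)\ge e^{2D_{h(u)}}\ge e^{2d(u)}$ for $u\in S^1$.
\item[(W1)] If $u\in S$, $v\in S^1$ and $uv\ne0$, then $\omega(uv)\le e^{-2d(v)}\,\omega(u)\,\omega(v)$.
\item[(W2)] If $u,v,u'\in S^1$, $uvu'\ne0$ and $h(v)\ge\max(h(u),h(u'))$, then
\[
\omega(uvu')\le e^{-2d(v)(d(u)+d(u'))}\,\omega(v).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(W0) With $n=h(u)$ we have $d(u)\le D_n$, so $\omega(u)=e^{D_n^2-d(u)^2+2D_n}\ge e^{2D_n}\ge e^{2d(u)}$.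

(W1) We have $g_{h(uv)}=\max(g_{h(u)},g_{h(v)})\le g_{h(u)}g_{h(v)}$, and $d(uv)^2=d(u)^2+d(v)^2+2d(u)d(v)$ with $d(u)\ge1$.

(W2) Here $h(uvu')=h(v)$ and $d(uvu')^2\ge d(v)^2+2d(v)(d(u)+d(u'))$.
\end{proof}

\begin{example}\label{ex:two}
Let $q=2$, so that $D_1=2$, $D_2=18$, $g_1=e^8$, $g_2=e^{360}$. We test the map $w\mapsto wx_i-b_iwa_i$ from Section~\ref{sec:model} on two monomials.

Take $w=a_1$, $i=2$. The product $a_1x_2$ is a factor of $W_2$ of degree $5$ and height $2$, so $\omega(a_1x_2)/\omega(a_1)=e^{360-25}/e^{8-1}=e^{328}$: right multiplication by $x_2$ expands enormously. But $a_1b_2a_2=b_2a_1a_2$, and the two terms cancel.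

Take $w=a_2$, $i=1$. The product $a_2x_1$ is a factor of $W_3$. The product $b_1a_2a_1$ is $0$, since in $\pi_1(W_m)$ every $b_1$ is followed by $a_1$. There is no cancellation, and none is needed: the height stays $2$, the degree goes from $2$ to $4$, and $\omega(a_2x_1)/\omega(a_2)=e^{-16+4}=e^{-12}$.
\end{example}

These two cases, $h(w)<i$ and $h(w)\ge i$, are the two cases of Lemma~\ref{lem:theta} below.

\section{The algebra}

Fix $1\le p\le\infty$. For $p=\infty$ every space $\ell^p$ below is to be read as $c_0$, so that finitely supported vectors are always dense. Direct sums are $\ell^p$-sums. For a countable set $J$ and $\omega:J\to(0,\infty)$ let $\ell^p(J,\omega)$ be the space with norm $\|y\|=\|(y_v\,\omega(v))_{v\in J}\|_p$. We identify $v\in J$ with the corresponding basis vector, and the zero of the semigroup with the zero vector. All norm estimates come from one observation.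

\begin{lemma}\label{lem:shift}
Let $\varphi$ be an injective map from a subset $J_0\subset J$ to $J'$, and let $t(w)=\omega'(\varphi(w))/\omega(w)$ be bounded on $J_0$. The operator $\ell^p(J,\omega)\to\ell^p(J',\omega')$ that sends $w$ to $\varphi(w)$ for $w\in J_0$ and to $0$ for $w\notin J_0$ has norm at most $\sup t$. It is compact if $\{w:t(w)>\varepsilon\}$ is finite for every $\varepsilon>0$.
\end{lemma}

\begin{proof}
By injectivity the image of $y$ has norm $\|(y_w\,\omega(w)t(w))_{w\in J_0}\|_p\le\|y\|\sup t$. Applied to $J_0\cap\{t\le\varepsilon\}$, this shows that the operator is within $\varepsilon$ of an operator of finite rank.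
\end{proof}

Let
\[
E=\ell^p(S^1,\omega),\qquad C=\ell^p(S,\omega)\subset E,\qquad M=\ell^p(S^1),\qquad X=E\oplus M .
\]
The space $X$ is isometric to $\ell^p$, or to $c_0$. The vector $e$ is included in $E$ so that an operator of the algebra can be recovered from its value at $e$.

\begin{lemma}\label{lem:products}
The product of $S^1\cup\{0\}$ extends to bilinear maps $C\times E\to C$ and $M\times E\to M$ with $\|cy\|\le\kappa\|c\|\|y\|$ and $\|my\|\le\kappa\|m\|\|y\|$. For $p=1$ the constant $\kappa$ can be replaced by $1$. Moreover $(cc')y=c(c'y)$ and $(mc')y=m(c'y)$ for $c,c'\in C$, $m\in M$, $y\in E$.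
\end{lemma}

\begin{proof}
Fix $v\in S^1$. The map $u\mapsto uv$ is injective where it is nonzero, by \eqref{eq:cancel}, and it sends $S$ into $S\cup\{0\}$. Lemma~\ref{lem:shift} and (W1) give operators $c\mapsto cv$ on $C$ and $m\mapsto mv$ on $M$ with
\[
\|cv\|\le e^{-2d(v)}\omega(v)\|c\|,\qquad\|mv\|\le\|m\|\le e^{-2d(v)}\omega(v)\|m\|,
\]
the last inequality by (W0). Put $cy=\sum_vy_v\,cv$ and $my=\sum_vy_v\,mv$. The bounds follow from an estimate of $\sum_v|y_v|\,\omega(v)e^{-2d(v)}$. This sum is at most $\kappa\|y\|$ by \eqref{eq:kappa}, since $|y_v|\,\omega(v)\le\|y\|$; for $p=1$ it is at most $\|y\|$. Both sides of each associativity identity are bounded trilinear maps that agree on basis vectors.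
\end{proof}

For $(c,m)\in C\oplus M$ define $U_{c,m}\in\mathcal B(X)$ by $U_{c,m}(y,z)=(cy,my)$, and let
\[
A=\{U_{c,m}:c\in C,\ m\in M\}.
\]

\begin{proposition}\label{prop:algebra}
$A$ is a norm-closed algebra of compact quasinilpotent operators on $X$, with
\begin{equation}\label{eq:U}
U_{c,m}U_{c',m'}=U_{cc',\,mc'},\qquad\|(c,m)\|\le\|U_{c,m}\|\le\kappa\|(c,m)\| .
\end{equation}
For $p=1$, $\|U_{c,m}\|=\|(c,m)\|$.
\end{proposition}

\begin{proof}
\emph{Product and norm.} We have $U_{c,m}U_{c',m'}(y,z)=(c(c'y),m(c'y))=U_{cc',mc'}(y,z)$. The upper bound follows from Lemma~\ref{lem:products}, with constant $1$ if $p=1$. The lower bound follows from $U_{c,m}(e,0)=(c,m)$ and $\|(e,0)\|=1$. So $(c,m)\mapsto U_{c,m}$ is an isomorphism of the Banach space $C\oplus M$ onto $A$, and $A$ is closed.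

\emph{Compactness.} Finitely supported pairs $(c,m)$ are dense, so it suffices to treat $U_{u,0}$ with $u\in S$ and $U_{0,v}$ with $v\in S^1$. The operator $U_{u,0}$ is given by the map $w\mapsto uw$ on $E$, which is injective where nonzero. All but finitely many $w\in S^1$ satisfy $h(w)\ge h(u)$, by Lemma~\ref{lem:length}, and for these (W2) gives $\omega(uw)/\omega(w)\le e^{-2d(w)d(u)}\le e^{-2d(w)}$. There are finitely many $w$ of each degree, so Lemma~\ref{lem:shift} gives compactness. The operator $U_{0,v}$ is given by the map $w\mapsto vw$ from $E$ to $M$, with ratio $1/\omega(w)\le e^{-2d(w)}$ by (W0), and the lemma applies again.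

\emph{Quasinilpotency.} If $c$ has finite support, of height at most $n$ say, then $c^k=0$ for $k>\Lambda_n$ by Lemma~\ref{lem:length}, so $U_{c,m}^{k+1}=U_{c^{k+1},\,mc^k}=0$. Such operators are dense in $A$. Every element of $A$ is thus a compact limit of nilpotent operators, and is quasinilpotent by Lemma~\ref{lem:limit}.
\end{proof}

In particular $A$ is a radical Banach algebra, and it is bicompact by Lemma~\ref{lem:vala}. From now on we identify $A$ with $C\oplus M$, with the product $(c,m)(c',m')=(cc',mc')$. By \eqref{eq:U} the operator norm on $A$ is equivalent to the norm of $C\oplus M$. We write $\|\cdot\|_\oplus$ for the norm on $\mathcal B(A)$ induced by the latter.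

\section{The operator $T$}

Let $\alpha_i=(a_i,0)$, $\beta_i=(b_i,0)$, $\xi_i=(x_i,0)=\beta_i\alpha_i$, and
\[
\Theta_i=R_{\xi_i}-L_{\beta_i}R_{\alpha_i}\in\mathcal{E}\!\ell(A),\qquad\Theta_i(c,m)=(cx_i-b_ica_i,\ mx_i).
\]

\begin{lemma}\label{lem:theta}
$\|\Theta_i\|_\oplus\le1$ for all $i$. Every product of more than $\Lambda_n$ factors from $\Theta_1,\dots,\Theta_n$ is $0$.
\end{lemma}

\begin{proof}
The operator $\Theta_i$ acts on $C$ and on $M$ separately. On $M$ the map $w\mapsto wx_i$ is injective where nonzero and there is no weight, so $\|mx_i\|\le\|m\|$ by Lemma~\ref{lem:shift}.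

Write $c\in C$ as $c'+c''$, where $c'$ is supported on the finite set $\{h<i\}$ and $c''$ on $\{h\ge i\}$; then $\|c''\|\le\|c\|$. If $h(w)<i$, Lemma~\ref{lem:commute} gives $wx_i=wb_ia_i=b_iwa_i$ in $\mathbb G$, so the two products are equal in $S^1\cup\{0\}$ and $c'x_i-b_ic'a_i=0$. Let $w\in S$, $h(w)\ge i$. Since $d(x_i)=d(b_i)+d(a_i)=2i$, (W2) bounds the weights of $wx_i$ and of $b_iwa_i$, when these are nonzero, by $e^{-4id(w)}\omega(w)\le e^{-4}\omega(w)$. Both maps $w\mapsto wx_i$ and $w\mapsto b_iwa_i$ are injective where nonzero, by \eqref{eq:cancel}. So $\|cx_i-b_ica_i\|\le2e^{-4}\|c''\|\le\|c\|$.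

For the second claim expand $\Theta_{i_N}\cdots\Theta_{i_1}$ with all $i_k\le n$. Left and right multiplications commute, so each term has the factor $R_{\gamma_N}\cdots R_{\gamma_1}=R_{\gamma_1\cdots\gamma_N}$ with $\gamma_k\in\{\xi_{i_k},\alpha_{i_k}\}$. By Lemma~\ref{lem:length}, $\gamma_1\cdots\gamma_N=0$ if $N>\Lambda_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $A$ from Proposition~\ref{prop:algebra}. By Lemma~\ref{lem:theta} the series
\[
T=\sum_{i\ge1}\delta^{i-1}\Theta_i
\]
converges absolutely in $\mathcal B(A)$, so $T\in\mathrm{Mul}(A)$. Since $\Theta_{i_n}\cdots\Theta_{i_1}(0,e)=(0,x_{i_1}\cdots x_{i_n})$, expanding $T^n$ gives the absolutely convergent series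
\[
T^n(0,e)=\Big(0,\ \sum_{i_1,\dots,i_n}\delta^{\sum_k(i_k-1)}\,x_{i_1}\cdots x_{i_n}\Big).
\]
Each term is $0$ or a positive multiple of a basis vector of $M$, so no cancellation occurs. The term with $i_k=\rho(k)$ shows that the coordinate at $W_n\in S^1$ is at least $\delta^{\sum_{k\le n}(\rho(k)-1)}$, which is at least $\delta^{n/(q-1)}$ by ($\rho$2). As $M$ carries no weight and $\|(0,e)\|=1$, we get $\|T^n\|_\oplus\ge\delta^{n/(q-1)}$ for all $n$, and
\begin{equation}\label{eq:radius}
r(T)\ge\delta^{1/(q-1)}>0 .
\end{equation}
So $T$ is not quasinilpotent and $\mathrm{Mul}(A)$ is not radical.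
\end{proof}

\begin{remark}
If a Banach space $X'$ has a complemented subspace isomorphic to $\ell^p$ $(1\le p<\infty)$ or $c_0$, extend the operators of $A$ by zero on a complement. The result is a closed subalgebra of $\mathcal K(X')$ that is isomorphic to $A$ with an equivalent norm, so the conclusion of Theorem~\ref{thm:main} holds in $\mathcal K(X')$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:refine}]
We use the same $A$ and $T$.

(a) View $C\oplus M$ as a closed subspace of $X$. Then $L_{(c,m)}(c',m')=(cc',mc')=U_{c,m}(c',m')$, so $L_{(c,m)}$ is the restriction of the compact operator $U_{c,m}$ to the invariant subspace $C\oplus M$.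

(b) Let $\nu(u)$ be the number of letters $a_l$ in $u\in S^1$. For $|\zeta|=1$ let $\Gamma_\zeta$ multiply each basis vector $u$ of $C$ and of $M$ by $\zeta^{\nu(u)}$. It is an isometry of $C\oplus M$, and an automorphism of $A$ because $\nu$ is additive. We have $\Gamma_\zeta\alpha_i=\zeta\alpha_i$, $\Gamma_\zeta\beta_i=\beta_i$, $\Gamma_\zeta\xi_i=\zeta\xi_i$. For an automorphism $\Gamma$, $\Gamma L_a\Gamma^{-1}=L_{\Gamma a}$ and $\Gamma R_a\Gamma^{-1}=R_{\Gamma a}$. Hence $\Gamma_\zeta\Theta_i\Gamma_\zeta^{-1}=\zeta\Theta_i$ and $\Gamma_\zeta T\Gamma_\zeta^{-1}=\zeta T$, so $\sigma(T)$ is invariant under rotations. The partial sums of $T$ are nilpotent by Lemma~\ref{lem:theta}, so $\sigma(T)$ is connected and contains $0$ by Lemma~\ref{lem:limit}. Then $\{|\lambda|:\lambda\in\sigma(T)\}$ is a connected set containing $0$ and $r(T)$, so it equals $[0,r(T)]$, and $\sigma(T)$ is the closed disc of radius $r(T)$. The spectrum of $T$ relative to $\mathrm{Mul}(A)$, with the identity operator adjoined, contains $\sigma(T)$ and has the same radius, so it is the same disc.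

(c) For $p=1$ the two norms on $A$ coincide, so $\|T\|\le\sum_i\delta^{i-1}=(1-\delta)^{-1}$, and \eqref{eq:radius} gives $r(T)/\|T\|\ge(1-\delta)\,\delta^{1/(q-1)}$. Choose $\delta<\eta$. The right side tends to $1-\delta>1-\eta$ as $q\to\infty$; choose $q$ large and replace $T$ by $T/\|T\|$.
\end{proof}

\begin{remark}
The example meets each part of Theorem~\ref{thm:positive} at its boundary.

\emph{Part (a).} The uncorrected series $\sum_i\delta^{i-1}R_{\xi_i}$ diverges. For $i\ge2$ we have $\rho(q^{i-1}-1)=1$, so $a_1x_i\in S$, and (W0) gives $\|R_{\xi_i}\|_\oplus\ge\omega(a_1x_i)/\omega(a_1)\ge e^{2D_i}/\omega(a_1)$, which grows faster than any geometric sequence.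

\emph{Part (b).} The operator $R_{\xi_1}$ is not compact: for the infinitely many $k\ge2$ with $\rho(k)=1$ it maps the unit vector $(0,W_{k-1})$ to $(0,W_k)$, and these are distinct basis vectors of $M$.

\emph{Part (c).} Since $\Theta_i+I=R_{\xi_i}+I$, the class $T+I$ lies in the closure of the image of $R_A$ in $\mathrm{Mul}(A)/I$, and $r(T+I)=r(T)>0$ by (R2). So this closure is not radical, although the closure of $R_A$ in $\mathcal B(A)$ is.
\end{remark}

\begin{thebibliography}{9}

\bibitem{ST}
Victor S. Shulman and Yuri V. Turovskii,
\emph{Topological radicals, II. Applications to spectral theory of multiplication operators},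
arXiv:1208.4576 (2012).

\end{thebibliography}
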